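\title{Superpolynomial growth of the $2$-primary stable stems}

\begin{abstract}
Let $f(k)$ be the product of the orders of the $2$-primary stable homotopy groups of spheres in dimensions $1$ through $k$. We disprove the conjecture that $\log f(k)=O(k^2)$: the function $\log f(k)$ grows faster than every power of $k$, and $\log\log f(k)$ has exact order $(\log k)^3$. The lower bound comes from the Thom spectra $y(n)$. Through degree about $2^{2n+1}$ the spectrum $y(n)$ has mod $2$ homology of total dimension $2^{O(n^2)}$, while its homotopy groups, which we identify in this range with the homology of a triple loop space of a sphere, have total dimension at least $2^{n^3/6-O(n^2\log n)}$.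
\end{abstract}

\section{Introduction}

For $k\ge0$ let $\pi_k=\operatorname{colim}_n[S^{n+k},S^n]$ be the $k$-th stable homotopy group of spheres. Thus $\pi_0=\mathbb Z$, and $\pi_k$ is a finite abelian group for $k\ge1$. Let $\pi_k^\wedge$ be its $2$-primary component and put
\[
f(k)=\prod_{i=1}^k|\pi_i^\wedge| .
\]
The number $\log_2f(k)$ is the total number of composition factors $\mathbb Z/2$ in the stems $1,\dots,k$. The following conjecture is posed in the paper of Isaksen, Wang and Xu \cite{IWX}.

\medskip
\noindent\textbf{Conjecture.} \emph{$\log f(k)=O(k^2)$.}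
\medskip

The Adams spectral sequence suggests a quadratic answer. It has the form $\mathrm{Ext}_{\mathcal A}^{s,t}(\mathbb F_2,\mathbb F_2)\Rightarrow\pi^\wedge_{t-s}$, with $\mathcal A$ the mod $2$ Steenrod algebra, so for $m\ge1$ the group $\pi_m^\wedge$ has a filtration whose quotients are subquotients of the vector spaces $\mathrm{Ext}^{s,s+m}$. Adams's vanishing theorem \cite{Adams} says that $\mathrm{Ext}^{s,t}=0$ for $0<t-s<U(s)$, where $U(4q)=8q-1$ and $U(4q+i)=8q+i$ for $i=1,2,3$. For $s=4q,\,4q+1,\,4q+2,\,4q+3$ the number $2s-3$ equals $8q-3,\,8q-1,\,8q+1,\,8q+3$, so $U(s)\ge2s-3$ in all cases. Therefore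
\begin{equation}\label{eq:adams}
\log_2f(k)\le\sum_{m=1}^k\ \sum_{0\le s\le(m+3)/2}\dim\mathrm{Ext}^{s,s+m}.
\end{equation}
The sum runs over at most $\sum_{m\le k}(m+5)/2=k(k+11)/4$ positions $(m,s)$. If each position contributed a bounded amount on average, the conjecture would follow. We show that the average contribution grows faster than any power of $k$, and that this already holds for the number of cyclic summands.

Let $r_j=\dim_{\mathbb F_2}(\pi_j\otimes\mathbb F_2)$ and $R(k)=\sum_{j=0}^kr_j$. Then $r_0=1$. For $j\ge1$ the number $r_j$ is the rank of $\pi_j^\wedge$; it also equals $\dim\pi_j[2]$, since the kernel and the cokernel of multiplication by $2$ on a finite group have the same order. From $|\pi_j^\wedge|\ge2^{r_j}$ we get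
\begin{equation}\label{eq:fR}
\log_2f(k)\ge R(k)-1 .
\end{equation}
Throughout, $\ell=\log_2k$.

\begin{theorem}\label{thm:lower}
For all $n\ge1$, with $T=n(n+1)/2$,
\[
\log_2R(2^{2n+1})\ \ge\ \binom{n+1}{3}-T\log_2T-2n^2-n-1 .
\]
Hence $\log_2\log_2f(k)\ge\frac{\ell^3}{48}-O(\ell^2\log\ell)$. In particular $\log f(k)/k^d\to\infty$ for every $d$, so $\log f(k)\ne O(k^2)$.
\end{theorem}

\begin{theorem}\label{thm:order}
$\displaystyle\frac{\ell^3}{48}-O(\ell^2\log\ell)\ \le\ \log_2\log_2f(k)\ \le\ \frac{\ell^3}{6}+O(\ell^2)$.
\end{theorem}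

Theorem \ref{thm:lower} alone settles the conjecture. We do not claim that $1/48$ or $1/6$ is optimal, and we treat only the prime $2$.

The upper bound is a count of monomials in the May spectral sequence (Section \ref{sec:upper}). Spectral sequences of this kind give no lower bound without control of their differentials, so we argue indirectly. A spectrum built from few cells cannot have much more homotopy than the sphere (Section \ref{sec:cells}), and it suffices to find one whose homotopy is large and computable. We use the Thom spectrum $y=y(n)$ of Mahowald--Ravenel--Shick, constructed in Section \ref{sec:y}. Its homology is bounded by a polynomial algebra on $n$ generators. It carries an action of $G=\Omega^3S^{2^{n+1}+1}$ with homotopy orbits $H\mathbb F_2$, and from this property alone we deduce $\pi_jy\cong H_j(G;\mathbb F_2)$ for $j<2^{2n+1}-2^{n+1}$ (Sections \ref{sec:ring}--\ref{sec:homotopy}). In this range $H_*(G;\mathbb F_2)$ is polynomial on about $n^2/2$ generators, and the gap between $n$ and $n^2/2$ generators gives the theorem (Section \ref{sec:count}).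

\subsection*{Conventions}
Homology and cohomology have coefficients in $\mathbb F_2$ unless indicated. Categorical notions are $\infty$-categorical. We write $\mathrm{Sp}$ for spectra, $\otimes$ for the smash product, $\mathbb S$ for the sphere spectrum and $\mathbb S^N=\Sigma^N\mathbb S$. A spectrum is \emph{$m$-connective} if $\pi_i=0$ for $i<m$, and \emph{connective} if it is $0$-connective. Colimits of $m$-connective spectra are $m$-connective, and the product of an $a$-connective and a $b$-connective spectrum is $(a+b)$-connective. The cofiber sequence $\tau_{\ge m}X\to X\to\tau_{\le m-1}X$ separates the homotopy groups in degrees $\ge m$ from those in degrees $<m$. We use three formal facts about stable symmetric monoidal categories whose tensor product preserves colimits in each variable.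
\begin{itemize}
\item[(M1)] For an $E_1$-algebra $A$, a right module $C$ and a left module $L$, the relative tensor product $C\otimes_AL$ is the colimit of the bar construction $[q]\mapsto C\otimes A^{\otimes q}\otimes L$. It preserves colimits in each variable, $C\otimes_AA\simeq C$, and $(V\otimes A)\otimes_AL\simeq V\otimes L$.
\item[(M2)] A symmetric monoidal functor that preserves colimits preserves relative tensor products and free $E_3$-algebras, since both are built from tensor products and colimits.
\item[(M3)] Let $\Phi$ be symmetric monoidal with right adjoint $\Psi$. Then $\Psi$ is lax symmetric monoidal. If $A$ is an algebra and $L$ is a $\Phi A$-module, then $\Psi L$ is an $A$-module through the unit $A\to\Psi\Phi A$, and the counit $\Phi\Psi L\to L$ is $\Phi A$-linear by the triangle identity.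
\end{itemize}

\section{The upper bound}\label{sec:upper}

The May spectral sequence (\cite{May}; \cite[\S3.2]{Ravenel}) converges to $\mathrm{Ext}_{\mathcal A}(\mathbb F_2,\mathbb F_2)$ and starts from the polynomial algebra $\mathbb F_2[h_{i,j}:i\ge1,\ j\ge0]$, where $h_{i,j}$ has bidegree $(s,t)=(1,2^j(2^i-1))$. So $\dim\mathrm{Ext}^{s,t}$ is at most the number of monomials of bidegree $(s,t)$, and by \eqref{eq:adams} the number $\log_2f(k)$ is at most the number of monomials with stem $t-s$ in $[1,k]$ and $s\le(k+3)/2$. The stem of $h_{i,j}$ is $2^{i+j}-2^j-1\ge0$, so we may bound each exponent separately.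

The generator $h_{1,0}$ has stem $0$, and here the vanishing line is needed: its exponent is at most $s\le(k+3)/2$, which leaves at most $(k+5)/2$ choices. Every other generator has $q=i+j\ge2$. Since $j\le q-1$, its stem is at least $2^{q-1}-1\ge2^{q-2}$, so its exponent is at most $k/2^{q-2}$. If $2^{q-2}>k$ the generator does not occur. Otherwise $q\le\lfloor\ell\rfloor+2$, and there are at most $k/2^{q-2}+1\le2k/2^{q-2}=2^{\ell-q+3}$ choices. There are $q$ generators with $i+j=q$, so
\[
\log_2\log_2f(k)\le\log_2\frac{k+5}{2}+\sum_{q=2}^{\lfloor\ell\rfloor+2}q(\ell+3-q).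
\]
To evaluate the sum we use the identity
\begin{equation}\label{eq:binom}
\sum_{m=1}^Pm(P-m)=\frac{P^2(P+1)}{2}-\frac{P(P+1)(2P+1)}{6}=\binom{P+1}{3}.
\end{equation}
With $P=\lfloor\ell\rfloor+4>\ell+3$ the sum is at most $\binom{P+1}{3}\le(\ell+5)^3/6$. This proves the upper bound $\ell^3/6+O(\ell^2)$ of Theorem \ref{thm:order}.

The cubic exponent arises because there are $q$ generators at the scale $2^q$, and each allows about $2^{\ell-q}$ exponents. The lower bound will come from a polynomial algebra with the same pattern of generators, all of whose monomials in a range correspond to homotopy classes.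

\section{Few cells and much homotopy}\label{sec:cells}

The Atiyah--Hirzebruch spectral sequence bounds $\pi_*X$ by $H_*(X;\pi_*\mathbb S)$. We want a bound by the ranks $r_j$ and by mod $2$ homology, and $\pi_0\mathbb S$ is infinite, so we replace the sphere by the Moore spectrum $M=\mathbb S/2$, the cofiber of $2\colon\mathbb S\to\mathbb S$.

\begin{lemma}\label{lem:cells}
Let $X$ be a connective spectrum with $h_i=\dim H_i(X)$ finite for all $i$. Let $K\ge1$ and suppose that $2\cdot\pi_kX=0$ for $0\le k<K$. Then
\[
\sum_{k<K}\dim_{\mathbb F_2}\pi_kX\ \le\ 2R(K)\sum_{i<K}h_i .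
\]
\end{lemma}

\begin{proof}
Write $\lambda(B)=\log_2|B|$ for a finite abelian $2$-group $B$. If $B'\to B\to B''$ is exact, then $\lambda(B)\le\lambda(B')+\lambda(B'')$. The sequence $0\to\pi_j/2\to\pi_jM\to\pi_{j-1}[2]\to0$ shows that $\pi_jM$ is a finite $2$-group with $\lambda(\pi_jM)\le r_j+r_{j-1}$, where $r_{-1}=0$; note that $\pi_0[2]=0$.

Next, $\lambda(H_i(X;B))\le\lambda(B)h_i$. This follows by induction on $\lambda(B)$: a nonzero $B$ has a subgroup $\mathbb Z/2$, and $H_i(X;\mathbb Z/2)\to H_i(X;B)\to H_i(X;B/(\mathbb Z/2))$ is exact.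

Since $X$ is connective, $X\otimes\tau_{\ge k+1}M$ is $(k+1)$-connective, so $\pi_k(X\otimes M)\cong\pi_k(X\otimes\tau_{\le k}M)$. The cofiber sequences $\Sigma^jH\pi_jM\to\tau_{\le j}M\to\tau_{\le j-1}M$ give exact sequences $H_{k-j}(X;\pi_jM)\to\pi_k(X\otimes\tau_{\le j}M)\to\pi_k(X\otimes\tau_{\le j-1}M)$ for $0\le j\le k$, and $\tau_{\le-1}M=0$. Hence
\[
\lambda(\pi_k(X\otimes M))\le\sum_{i+j=k}h_i\,(r_j+r_{j-1}).
\]
Finally $X\otimes M$ is the cofiber of $2$ on $X$, so $\pi_kX/2$ injects into $\pi_k(X\otimes M)$, and $\pi_kX/2=\pi_kX$ for $k<K$ by hypothesis. Summing over $k<K$ gives the claim.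
\end{proof}

The lemma is useless for $X=H\mathbb F_2$, whose homotopy is known but one-dimensional. We need a spectrum that is close enough to $H\mathbb F_2$ for its homotopy to be computable, but lacks most of its cells.

\section{The spectrum $y$}\label{sec:y}

Fix $n\ge1$ and put $r=2^n$ and $N=2r-2\ge2$, so that $N+2=2^{n+1}$ and $N/2+1=2^n$. Mahowald \cite{Mah77,Mah79} constructed a map $\Omega^2S^3\to BO$ whose Thom spectrum is $H\mathbb F_2$. To remove cells we restrict this map to a smaller space over $\Omega^2S^3$. We choose the fiber of a map out of $\Omega^2S^3$, because then $H\mathbb F_2$ can be recovered from the smaller Thom spectrum.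

\subsection*{The fiber of the James--Hopf map}
In the James model $\Omega S^3\simeq J(S^2)$ has one cell in each even dimension. The $r$-th James--Hopf map $H\colon\Omega S^3\to\Omega S^{2r+1}\simeq J(S^{2r})$ extends the collapse $J_r(S^2)\to J_r(S^2)/J_{r-1}(S^2)=S^{2r}$, so it is an isomorphism on $H^{2r}(-;\mathbb Z)$. Let $F$ be its homotopy fiber. Since $\pi_2(\Omega S^{2r+1})=\pi_1(\Omega S^{2r+1})=0$ and $\Omega S^3$ is simply connected, $F$ is simply connected.

\begin{lemma}\label{lem:F}
$H^*(F)\cong\bigotimes_{0\le i<n}\mathbb F_2[x_i]/x_i^2$ as algebras, with $|x_i|=2^{i+1}$. For every $K\ge1$,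
\begin{equation}\label{eq:fewcells}
\sum_{j<K}\dim H_j(\Omega F)\le K^n .
\end{equation}
\end{lemma}

\begin{proof}
The integral cohomology rings are divided power algebras $H^*(\Omega S^3;\mathbb Z)=\Gamma[x]$ and $H^*(\Omega S^{2r+1};\mathbb Z)=\Gamma[z]$ with $|x|=2$ and $|z|=2r$. Here $\Gamma[x]$ is free abelian on classes $\gamma_m(x)$ with $m!\,\gamma_m(x)=x^m$. Choose the sign of $z$ so that $H^*z=\gamma_r(x)$. Then $j!\,H^*\gamma_j(z)=\gamma_r(x)^j=\frac{(rj)!}{(r!)^j}\gamma_{rj}(x)$, and since the ring is torsion free,
\[
H^*\gamma_j(z)=\frac{(rj)!}{(r!)^j\,j!}\,\gamma_{rj}(x).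
\]
By Legendre's formula the $2$-adic valuation of $m!$ is $m-s(m)$, with $s$ the binary digit sum. As $r=2^n$ we have $s(rj)=s(j)$ and $s(r)=1$, so the coefficient has valuation $(rj-s(j))-j(r-1)-(j-s(j))=0$. It is odd.

Reduce mod $2$ and put $x_i=\gamma_{2^i}(x)$. From $\gamma_a\gamma_b=\binom{a+b}{a}\gamma_{a+b}$ we get $x_i^2=0$ and $\gamma_m(x)=\prod x_i$, the product over the nonzero binary digits of $m$. Thus $\Gamma[x]=\bigotimes_{i\ge0}\mathbb F_2[x_i]/x_i^2$, and $H^*$ maps $\Gamma[z]$ isomorphically onto the span of the $\gamma_{rj}(x)$, which is the subalgebra $\bigotimes_{i\ge n}\mathbb F_2[x_i]/x_i^2$. Over this subalgebra $\Gamma[x]$ is free.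

For a map $E\to B$ of spaces of finite type with $B$ simply connected, the Eilenberg--Moore spectral sequence converges from $\mathrm{Tor}^{H^*B}(H^*E,\mathbb F_2)$ to the cohomology of the fiber. A class in $\mathrm{Tor}_s$ of internal degree $t$ has total degree $t-s$, and the edge map from $\mathrm{Tor}_0=H^*E\otimes_{H^*B}\mathbb F_2$ is the ring map induced by restriction to the fiber. For the map $H$, freeness gives $\mathrm{Tor}_s=0$ for $s>0$, so $H^*(F)\cong\mathrm{Tor}_0$ is as stated.

Now apply the spectral sequence to $*\to F$, with fiber $\Omega F$. Over $\mathbb F_2[x_i]/x_i^2$, the resolution of $\mathbb F_2$ by iterated multiplication by $x_i$ shows that $\mathrm{Tor}_s(\mathbb F_2,\mathbb F_2)$ is one-dimensional, in total degree $s(2^{i+1}-1)$. By the K\"unneth theorem $\dim H_j(\Omega F)$ is at most the coefficient of $t^j$ in $\prod_{i=1}^n(1-t^{2^i-1})^{-1}$, the number of monomials of degree $j$ in $n$ variables of positive degrees $2^i-1$. A monomial of degree $<K$ has each exponent in $\{0,\dots,K-1\}$, which gives \eqref{eq:fewcells}.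
\end{proof}

The proof needs $r$ to be a power of $2$: for $r=3$ and $j=2$ the coefficient is $720/72=10$, so $H^*$ is not injective mod $2$.

\subsection*{The Thom spectrum and its action}
Following Ando--Blumberg--Gepner--Hopkins--Rezk, we regard $BGL_1(\mathbb S)$ as the subcategory of $\mathrm{Sp}$ consisting of spectra equivalent to $\mathbb S$ and equivalences between them. A map $X\to BO\to BGL_1(\mathbb S)\subset\mathrm{Sp}$ is then a local system of spectra on $X$, and its Thom spectrum is the colimit of this system. Let $y$ be the Thom spectrum of $\Omega F\to\Omega^2S^3\to BO$. It is connective, being a colimit of spheres $\mathbb S$, and $H_*(y)\cong H_*(\Omega F)$ by the Thom isomorphism.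

Put $G=\Omega^3S^{N+3}$ and $BG=\Omega^2S^{N+3}=\Omega^2S^{2r+1}$, a connected space with $\Omega BG=G$. Let $\mathbb S[G]=\Sigma^\infty_+G$. It is an $E_3$-ring, and we use the $E_1$-structure given by one loop coordinate, which is the restriction of the $E_3$-structure. Let $\varepsilon\colon\mathbb S[G]\to\mathbb S$ be the augmentation induced by $G\to*$.

\begin{lemma}\label{lem:orbits}
The spectrum $y$ has the structure of an $\mathbb S[G]$-module with
\begin{equation}\label{eq:orbits}
y\otimes_{\mathbb S[G]}\mathbb S\simeq H\mathbb F_2 .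
\end{equation}
\end{lemma}

\begin{proof}
The map $\Omega H\colon\Omega^2S^3\to BG$ has fiber $\Omega F$. Compute the colimit of Mahowald's local system on $\Omega^2S^3$ in two steps: take the left Kan extension along $\Omega H$, then the colimit over $BG$. The value of the Kan extension at the basepoint is the colimit over the fiber $\Omega F$, which is $y$. So $H\mathbb F_2$ is the colimit over $BG$ of a local system with fiber $y$. Since $BG$ is connected, evaluation at the basepoint identifies local systems on $BG$ with $\mathbb S[G]$-modules, naturally in $G$. The constant-system functor, pullback along $BG\to*$, becomes restriction along $\varepsilon$. Its left adjoint, the colimit over $BG$, is therefore base change along $\varepsilon$.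
\end{proof}

Conventions for path composition decide whether $y$ is a left or a right module. We write it as a right module; in the other case one interchanges the factors of every tensor product below. From now on we use only that $y$ is connective, \eqref{eq:fewcells} and \eqref{eq:orbits}.

\section{The ring $\mathbb S[G]$ and its weights}\label{sec:ring}

To solve \eqref{eq:orbits} for $y$ we need a grading on the ring $\mathbb S[G]$, compatible with its product, whose degree zero part is $\mathbb S$. Such a grading exists because the ring is free.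

Let $\iota\colon S^N\to G$ be the adjoint of the identity of $S^{N+3}$, and let $x=x_N\in H_N(G)$ be the image of the fundamental class. The collapse $S^N\to*$ splits $\Sigma^\infty_+S^N$ as $\mathbb S\oplus\mathbb S^N$, where $\mathbb S$ is the basepoint and $\mathbb S^N$ is the fiber of the collapse. Let $u\colon\mathbb S^N\to\Sigma^\infty_+S^N\to\mathbb S[G]$ be the composite; informally $u=\iota-1$. It hits $x$ in homology, and $\varepsilon u$ is null.

\begin{lemma}\label{lem:free}
The map $u$ exhibits $\mathbb S[G]$ as the free $E_3$-ring on $\mathbb S^N$.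
\end{lemma}

\begin{proof}
Let $E$ be an $E_3$-ring. By the adjunction between $\Sigma^\infty_+$ and $\Omega^\infty$, the $E_3$-ring maps $\mathbb S[G]\to E$ are the $E_3$-maps from $G$ to $\Omega^\infty E$ with its multiplicative structure. As $G$ is connected, they land in the component $U$ of $1$, a connected $E_3$-space. By the recognition principle, connected $E_3$-spaces have threefold deloopings $B^3$, and $E_3$-maps correspond to pointed maps of deloopings. Since $B^3G\simeq S^{N+3}$,
\[
\mathrm{Map}_{E_3}(G,U)\simeq\mathrm{Map}_*(S^{N+3},B^3U)\simeq\mathrm{Map}_*(S^N,U)\simeq\mathrm{Map}_*(S^N,(\Omega^\infty E,1)).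
\]
The composite is restriction along $\iota$, and the last step holds because $S^N$ is connected. The last space consists of maps of spectra $\Sigma^\infty_+S^N\to E$ that restrict to the unit on the summand $\mathbb S$, so it is $\mathrm{Map}_{\mathrm{Sp}}(\mathbb S^N,E)$. The whole equivalence is restriction along $u$.
\end{proof}

Let $\mathrm{Gr}$ be the category of graded spectra $B=(B_\mu)_{\mu\in\mathbb Z}$, with $(B\otimes B')_\mu=\bigoplus_{a+b=\mu}B_a\otimes B'_b$ and unit $\mathbb S$ in weight $0$. We call $\mu$ the \emph{weight}. Let $A$ be the free $E_3$-algebra in $\mathrm{Gr}$ on $\mathbb S^N$ placed in weight $1$. In weight $\mu$ it is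
\[
D_\mu=\bigl(\Sigma^\infty_+\mathcal C_3(\mu)\otimes(\mathbb S^N)^{\otimes\mu}\bigr)_{h\Sigma_\mu}\quad(\mu\ge0),
\]
and it is $0$ in negative weights. Here $\mathcal C_3(\mu)$ is the space of $\mu$ little $3$-cubes, equivalent to the space of ordered configurations of $\mu$ points in $\mathbb R^3$. Thus $D_0=\mathbb S$ and $D_1=\mathbb S^N$, and $D_\mu$ is $\mu N$-connective as a colimit of copies of $\mathbb S^{\mu N}$. The sum over weights $\mathrm{Gr}\to\mathrm{Sp}$ is symmetric monoidal and preserves colimits, so by (M2) and Lemma \ref{lem:free} it sends $A$ to $\mathbb S[G]$, and $D_1\to\mathbb S[G]$ is $u$.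

The only map from the generator, in weight $1$, to the unit $\mathbb S$, in weight $0$, is zero. It induces an $E_3$-map $A\to\mathbb S$ in $\mathrm{Gr}$, which is unital and hence is the projection onto $D_0$. Its sum over weights is an $E_3$-map $\mathbb S[G]\to\mathbb S$ that is null on $u$, as is $\varepsilon$. By Lemma \ref{lem:free} the two maps are homotopic as $E_3$-maps, and we identify them. The fiber $I$ of $A\to\mathbb S$ is $D_\mu$ in weights $\mu\ge1$ and $0$ otherwise.

\subsection*{Homology}
The structure map $(\Sigma^\infty_+\mathcal C_3(2)\otimes A^{\otimes2})_{h\Sigma_2}\to A$ defines operations $Q_0,Q_1,Q_2$ on homology with $|Q_iv|=2|v|+i$ and $Q_0v=v^2$; they correspond to the cells of $\mathcal C_3(2)/\Sigma_2\simeq\mathbb{RP}^2$. By F.~Cohen's computation \cite[Ch.~III]{CLM}, in which the Browder bracket $\lambda_2(x,x)$ vanishes mod $2$,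
\begin{equation}\label{eq:cohen}
H_*(G)=\mathbb F_2[g_{a,b}:a,b\ge0],\qquad g_{a,b}=Q_1^aQ_2^bx .
\end{equation}
The operation $Q_2$ doubles $|v|+2$, so $|Q_2^bx|=2^b(N+2)-2$, and $Q_1$ doubles $|v|+1$, so
\begin{equation}\label{eq:degree}
|g_{a,b}|=2^{a+b}(N+2)-2^a-1 .
\end{equation}
The structure maps of $A$ are maps of graded spectra, so $Q_i$ doubles the weight and products add weights. As $x$ has weight $1$, the class $g_{a,b}$ has weight $2^{a+b}$. The monomials form a basis of $H_*(G)=\bigoplus_\mu H_*(D_\mu)$ and each lies in one summand, so the monomials of weight $\mu$ form a basis of $H_*(D_\mu)$. By \eqref{eq:degree} each generator of weight $w$ has degree at most $w(N+2)-2$, and a monomial of weight $\mu\ge1$ has at least one factor. Together with the connectivity of $D_\mu$ this gives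
\begin{equation}\label{eq:window}
H_j(D_\mu)=0\quad\text{unless}\quad\mu N\le j\le\mu N+2\mu-2\qquad(\mu\ge1).
\end{equation}
For $\mu\le N/2$ the homology of $D_\mu$ therefore lies in the \emph{window} $\mu N\le j<(\mu+1)N$: in low degrees, the degree determines the weight.

\begin{example}\label{ex:n2}
Let $n=2$, so $N=6$. By \eqref{eq:degree} the generators $x,g_{1,0},g_{0,1},g_{2,0},g_{1,1},g_{0,2}$ have degrees $6,13,14,27,29,30$ and weights $1,2,2,4,4,4$.
\begin{center}
\begin{tabular}{c|c|l}
$\mu$ & window & degrees of the monomials of weight $\mu$\\ \hline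
$0$ & $[0,5]$ & $0$\\
$1$ & $[6,11]$ & $6$\\
$2$ & $[12,17]$ & $12,\ 13,\ 14$\\
$3$ & $[18,23]$ & $18,\ 19,\ 20$\\
$4$ & $[24,29]$ & $24,\ 25,\ 26,\ 26,\ 27,\ 27,\ 28,\ 29,\ 30$
\end{tabular}
\end{center}
Weight $4=N/2+1$ is the first to leave its window.
\end{example}

\section{Weights $0$ and $1$ by hand}\label{sec:hand}

Why should \eqref{eq:orbits} give $\pi_*y\cong H_*(G)$? Consider first the free $E_1$-ring $P=\bigoplus_{\mu\ge0}\mathbb S^{\mu N}$ on $\mathbb S^N$, with $H_*(P)=\mathbb F_2[x]$, and a connective right $P$-module $X$ with $X\otimes_P\mathbb S\simeq H\mathbb F_2$. Multiplication by the generator gives a cofiber sequence of left modules $P\otimes\mathbb S^N\to P\to\mathbb S$, hence a cofiber sequence $\Sigma^NX\to X\to H\mathbb F_2$. Its long exact sequence gives $\pi_0X\cong\mathbb F_2$ and $\pi_jX\cong\pi_{j-N}X$ for $j\ge1$. So $\pi_*X\cong H_*(P)$ in all degrees.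

For $\mathbb S[G]$ the same argument works up to degree $2N$. Write $I$ also for $\bigoplus_{\mu\ge1}D_\mu$, the fiber of $\varepsilon$. The generator induces a map of left modules $\mathbb S[G]\otimes\mathbb S^N\to I$, a sum of multiplication maps $D_{\mu-1}\otimes D_1\to D_\mu$; let $Q$ be its cofiber. For $\mu=1$ the map is an equivalence. For $\mu=2$, the spectrum $D_2$ is the Thom spectrum of a bundle of rank $2N$ over $\mathbb{RP}^2$, with cells in dimensions $2N$, $2N+1$, $2N+2$, and the map is the inclusion of the bottom cell. For $\mu\ge3$ source and target are $3N$-connective. So $Q$ is $(2N+1)$-connective, and by (M1) so is $y\otimes_{\mathbb S[G]}Q$. The cofiber sequences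
\[
\Sigma^Ny\to y\otimes_{\mathbb S[G]}I\to y\otimes_{\mathbb S[G]}Q,\qquad y\otimes_{\mathbb S[G]}I\to y\to H\mathbb F_2
\]
show that $\pi_j(y\otimes_{\mathbb S[G]}I)$ is isomorphic to $\pi_{j-N}y$ for $j<2N$ and to $\pi_jy$ for $j\ge1$, and that $\pi_0y\cong\mathbb F_2$. Hence for $j<2N$ the group $\pi_jy$ is $\mathbb F_2$ if $j\in\{0,N\}$ and $0$ otherwise, in agreement with the classes $1$ and $x$ in $H_*(G)$.

To go further in this way, we would resolve $Q$ by free modules and meet connecting homomorphisms that we cannot compute. They could cancel classes, and we need a lower bound. The windows \eqref{eq:window} suggest a way out: if $y$ were graded by weight like the ring, classes of different weight could not interact, and in each weight one map would have to be shown an equivalence. The spectrum $y$ has no such grading, but it has a filtration by degree that imitates one.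

\section{The homotopy groups of $y$}\label{sec:homotopy}

\begin{proposition}\label{prop:pi}
For $0\le j<(\frac N2+1)N=2^nN$ there is an isomorphism of groups $\pi_jy\cong H_j(\Omega^3S^{N+3};\mathbb F_2)$. In particular $\pi_jy$ is an $\mathbb F_2$-vector space.
\end{proposition}

For $n=1$ the range is $j<2N=4$, and Section \ref{sec:hand} is the whole proof. For $n=2$, Example \ref{ex:n2} shows that $\pi_jy$ with $j<24$ is $\mathbb F_2$ for $j=0,6,12,13,14,18,19,20$ and $0$ otherwise.

The plan is as follows. Since $D_\mu$ is $\mu N$-connective, the action sends $\tau_{\ge\nu N}y\otimes D_\mu$ into $\tau_{\ge(\mu+\nu)N}y$. So the Whitehead tower of $y$ in steps of $N$ is a filtered module, and its associated graded is a graded $A$-module. We compare the latter with the free module $H\mathbb F_2\otimes A$. The price is that \eqref{eq:orbits} is replaced by an unknown filtration $Z$ of $H\mathbb F_2$, and we must determine $Z$ along the way.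

\subsection*{Graded Nakayama lemma}

\begin{lemma}\label{lem:nak}
Let $C$ be a right $A$-module in $\mathrm{Gr}$ with $C_{\nu'}=0$ for $\nu'<\nu$. Then $C_\nu\to(C\otimes_A\mathbb S)_\nu$ is an equivalence, and $(C\otimes_A\mathbb S)_{\nu'}=0$ for $\nu'<\nu$.
\end{lemma}

\begin{proof}
The cofiber sequence $I\to A\to\mathbb S$ of left modules gives a cofiber sequence $C\otimes_AI\to C\to C\otimes_A\mathbb S$. The terms $C\otimes A^{\otimes q}\otimes I$ of the bar construction vanish in weights $\le\nu$, so $C\otimes_AI$ does too.
\end{proof}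

\subsection*{Filtered spectra}
Let $\mathrm{Fil}$ be the category of diagrams $\cdots\to X^1\to X^0\to X^{-1}\to\cdots$ of spectra, with the Day convolution $(X\otimes X')^\mu=\operatorname{colim}_{a+b\ge\mu}X^a\otimes X'^b$. The unit $\mathbf 1$ is $\mathbb S$ for $\mu\le0$ and $0$ for $\mu>0$. The following three functors are symmetric monoidal and preserve colimits:
\begin{itemize}
\item $\operatorname{colim}\colon\mathrm{Fil}\to\mathrm{Sp}$, the colimit as $\mu\to-\infty$, whose right adjoint $\mathrm{const}$ forms constant diagrams;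
\item $\mathrm{gr}\colon\mathrm{Fil}\to\mathrm{Gr}$, given by $\mathrm{gr}^\mu X=\mathrm{cofib}(X^{\mu+1}\to X^\mu)$;
\item $\mathrm{spl}\colon\mathrm{Gr}\to\mathrm{Fil}$, given by $(\mathrm{spl}\,B)^\mu=\bigoplus_{\nu\ge\mu}B_\nu$.
\end{itemize}
The composite $\mathrm{gr}\circ\mathrm{spl}$ is the identity, and $\operatorname{colim}\circ\,\mathrm{spl}$ is the sum over weights. Put $A^{\mathrm{fil}}=\mathrm{spl}\,A$, with the augmentation $A^{\mathrm{fil}}\to\mathrm{spl}\,\mathbb S=\mathbf 1$. Then $\mathrm{gr}\,A^{\mathrm{fil}}=A$ and $\operatorname{colim}A^{\mathrm{fil}}=\mathbb S[G]$ as augmented algebras.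

Let $\mathrm{Fil}^+\subset\mathrm{Fil}$ be the full subcategory of those $X$ for which $X^\mu$ is $\mu N$-connective for all $\mu\in\mathbb Z$. It contains $\mathbf 1$ and $A^{\mathrm{fil}}$, and it is closed under colimits. It is closed under tensor products, since $X^a\otimes X'^b$ is $(a+b)N$-connective and $a+b\ge\mu$. So the inclusion into $\mathrm{Fil}$ is symmetric monoidal. Its right adjoint is $X\mapsto(\tau_{\ge\mu N}X^\mu)_\mu$, because objects of $\mathrm{Fil}^+$ have no nonzero maps to the cofiber $(\tau_{\le\mu N-1}X^\mu)_\mu$.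

\begin{proof}[Proof of Proposition \ref{prop:pi}]
\emph{Step 1: the filtered module.} By (M3) for $\operatorname{colim}\dashv\mathrm{const}$, the object $\mathrm{const}(y)$ is an $A^{\mathrm{fil}}$-module, and the counit $\operatorname{colim}\mathrm{const}(y)\to y$ is an $\mathbb S[G]$-linear equivalence. By (M3) for the inclusion of $\mathrm{Fil}^+$,
\[
y^{\mathrm{fil}}=(\tau_{\ge\mu N}\,y)_\mu
\]
is an $A^{\mathrm{fil}}$-module, and $y^{\mathrm{fil}}\to\mathrm{const}(y)$ is $A^{\mathrm{fil}}$-linear. As $y$ is connective, this map is an equivalence for $\mu\le0$, so $\operatorname{colim}y^{\mathrm{fil}}\simeq y$ as $\mathbb S[G]$-modules. Let $Y=\mathrm{gr}\,y^{\mathrm{fil}}$, an $A$-module in $\mathrm{Gr}$. Then $Y_\mu=0$ for $\mu<0$, and for $\mu\ge0$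
\begin{equation}\label{eq:Y}
\pi_jY_\mu=\pi_jy\ \text{ if }\mu N\le j<(\mu+1)N,\qquad\pi_jY_\mu=0\ \text{ otherwise.}
\end{equation}

\emph{Step 2: the filtration of $H\mathbb F_2$.} Put $Z=y^{\mathrm{fil}}\otimes_{A^{\mathrm{fil}}}\mathbf 1$. It has three properties.
\begin{itemize}
\item[(i)] $Z^\mu$ is $\mu N$-connective, since the terms $y^{\mathrm{fil}}\otimes(A^{\mathrm{fil}})^{\otimes q}\otimes\mathbf 1$ of the bar construction lie in $\mathrm{Fil}^+$.
\item[(ii)] $\mathrm{gr}\,Z\simeq Y\otimes_A\mathbb S$, by (M2).
\item[(iii)] $Z^0\simeq H\mathbb F_2$. Indeed $\mathrm{gr}^\mu Z=0$ for $\mu<0$ by (ii) and Lemma \ref{lem:nak}, so $Z^0\simeq\operatorname{colim}Z$, and $\operatorname{colim}Z\simeq y\otimes_{\mathbb S[G]}\mathbb S\simeq H\mathbb F_2$ by (M2) and \eqref{eq:orbits}.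
\end{itemize}

\emph{Step 3: weight $0$.} By Lemma \ref{lem:nak} and (ii), $Y_0\simeq\mathrm{gr}^0Z$, so there is a cofiber sequence $Z^1\to H\mathbb F_2\to Y_0$. For $j<N$ we have $\pi_jZ^1=0$ by (i). For $j\ge N$ the group $\pi_jZ^1$ lies between $\pi_{j+1}Y_0$, which vanishes by \eqref{eq:Y}, and $\pi_jH\mathbb F_2=0$. So $Z^1=0$ and $Y_0\simeq H\mathbb F_2$.

\emph{Step 4: comparison with the free module.} Place $Y_0$ in weight $0$. The inclusion $Y_0\to Y$ extends to an $A$-linear map $\phi\colon Y_0\otimes A\to Y$, given in weight $\mu$ by a map $\phi_\mu\colon H\mathbb F_2\otimes D_\mu\to Y_\mu$. Let $C$ be the cofiber of $\phi$. Then $C_\mu=0$ for $\mu\le0$, because $D_0=\mathbb S$. By (M1) and (ii), $C\otimes_A\mathbb S$ is the cofiber of $Y_0\to\mathrm{gr}\,Z$, so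
\begin{equation}\label{eq:C}
(C\otimes_A\mathbb S)_\mu\simeq\mathrm{gr}^\mu Z\qquad(\mu\ge1).
\end{equation}
We show by induction that $C_\mu=0$ and $Z^{\mu+1}=0$ for $0\le\mu\le N/2$. The case $\mu=0$ is done. Let $1\le\mu\le N/2$, and assume that $C_\nu=0$ for $\nu<\mu$ and $Z^\mu=0$. We describe $C_\mu$ in two ways. First, Lemma \ref{lem:nak} and \eqref{eq:C} give
\[
C_\mu\simeq\mathrm{gr}^\mu Z=\mathrm{cofib}(Z^{\mu+1}\to0)=\Sigma Z^{\mu+1},
\]
so by (i) $\pi_jC_\mu=0$ for $j\le(\mu+1)N$. Second, the definition of $C$ gives an exact sequence $\pi_jY_\mu\to\pi_jC_\mu\to H_{j-1}(D_\mu)$. Let $j>(\mu+1)N$. The left term vanishes by \eqref{eq:Y}. The right term vanishes by \eqref{eq:window}, since $j-1\ge\mu N+N>\mu N+2\mu-2$. Hence $C_\mu=0$, and then $Z^{\mu+1}\simeq\Sigma^{-1}C_\mu=0$.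

\emph{Step 5: conclusion.} Let $0\le j<(\frac N2+1)N$ and let $\mu$ be the integer with $\mu N\le j<(\mu+1)N$, so $0\le\mu\le N/2$. By \eqref{eq:Y} and Step 4, $\pi_jy=\pi_jY_\mu\cong\pi_j(H\mathbb F_2\otimes D_\mu)=H_j(D_\mu)$. It remains to see that $H_j(D_\nu)=0$ for $\nu\ne\mu$. If $\nu>\mu$, then $D_\nu$ is $\nu N$-connective and $j<\nu N$. If $1\le\nu<\mu$, then $2\nu-2<N$, so by \eqref{eq:window} the homology of $D_\nu$ lies in degrees $<(\nu+1)N\le j$. If $\nu=0<\mu$, then $D_0=\mathbb S$ has homology only in degree $0<j$. So $H_j(G)=\bigoplus_\nu H_j(D_\nu)=H_j(D_\mu)\cong\pi_jy$.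
\end{proof}

\begin{remark}
The induction in Step 4 cannot be continued to $\mu=N/2+1=2^n$. The class $g_{0,n}$ has this weight and degree $\mu(N+2)-2=(\mu+1)N$, while $\pi_{(\mu+1)N}Y_\mu=0$ by \eqref{eq:Y}. So $\phi_\mu$ is not an equivalence. For $n=2$ this is the class of degree $30$ in Example \ref{ex:n2}.
\end{remark}

\section{Counting monomials}\label{sec:count}

\begin{proof}[Proof of Theorem \ref{thm:lower}]
Let $K=2^nN=2^{n+1}(2^n-1)=2^{2n+1}-2^{n+1}$ and $W_n=\sum_{j<K}\dim\pi_jy$. By Proposition \ref{prop:pi} and \eqref{eq:cohen}, $W_n$ is the number of monomials in the $g_{a,b}$ of degree $<K$.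

\emph{Lower bound for $W_n$.} By \eqref{eq:window}, a monomial of weight $\mu$ with $1\le\mu\le2^n-1$ has degree less than $\mu(N+2)\le(2^n-1)2^{n+1}=K$, and the monomial $1$ has degree $0<K$. So it suffices to count monomials of weight at most $2^n-1$. For each $c$ with $0\le c\le n-1$ there are $c+1$ generators with $a+b=c$, of weight $2^c$; altogether these are $T=n(n+1)/2$ generators. Divide the available weight equally among them: allow all exponents
\[
0\le e_{a,b}\le\frac{2^n-1}{T\,2^{a+b}} .
\]
Each resulting monomial has weight $\sum e_{a,b}2^{a+b}\le2^n-1$. An exponent bounded by a real number $v\ge0$ has $\lfloor v\rfloor+1\ge v$ possible values, and $2^n-1\ge2^{n-1}$. Therefore, with $m=c+1$ and \eqref{eq:binom},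
\[
W_n\ge\prod_{c=0}^{n-1}\Bigl(\frac{2^{n-1-c}}{T}\Bigr)^{c+1},\qquad\log_2W_n\ge\sum_{m=1}^nm(n-m)-T\log_2T=\binom{n+1}{3}-T\log_2T .
\]

\emph{Upper bound for $W_n$.} The spectrum $y$ is connective, $H_*(y)\cong H_*(\Omega F)$ satisfies \eqref{eq:fewcells}, and $\pi_ky$ is killed by $2$ for $k<K$ by Proposition \ref{prop:pi}. Lemma \ref{lem:cells} and $K\le2^{2n+1}$ give
\[
W_n\le2R(K)\,K^n\le2^{2n^2+n+1}R(2^{2n+1}).
\]
Comparing the two bounds proves the first inequality of the theorem.

\emph{Asymptotics.} Let $k\ge8$ and $n=\lfloor(\ell-1)/2\rfloor\ge1$. Then $2^{2n+1}\le k$ and $(\ell-3)/2<n<\ell$. Since $\binom{n+1}{3}=(n^3-n)/6$ and $T\log_2T=O(n^2\log n)$,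
\[
\log_2R(k)\ge\log_2R(2^{2n+1})\ge\frac{(\ell-3)^3}{48}-O(\ell^2\log\ell)=\frac{\ell^3}{48}-O(\ell^2\log\ell).
\]
As $R(k)\ge r_0+r_1=2$, inequality \eqref{eq:fR} gives $\log_2f(k)\ge R(k)/2$, so $\log_2\log_2f(k)\ge\log_2R(k)-1$ satisfies the same bound. Finally, for fixed $d$,
\[
\log_2\frac{\log_2f(k)}{k^d}\ge\frac{\ell^3}{48}-O(\ell^2\log\ell)-d\ell\longrightarrow\infty .
\]
So $\log f(k)/k^d\to\infty$, and the case $d=2$ disproves the conjecture.
\end{proof}

Theorem \ref{thm:order} follows: its lower bound is part of Theorem \ref{thm:lower}, and its upper bound was proved in Section \ref{sec:upper}.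

\begin{remark}
The two counts have the same shape. Since $N+2=2^{n+1}$, formula \eqref{eq:degree} says that $|g_{a,b}|$ is the stem $2^{i+j}-2^j-1$ of the May generator $h_{i,j}$ with $(i,j)=(b+n+1,a)$. The upper bound uses all $h_{i,j}$ with $i+j\le\ell+2$, which is about $\ell$ scales. The lower bound uses the generators matching $i\ge n+1$ and $i+j\le2n$, which is $n\approx\ell/2$ scales. This accounts for the ratio $2^3$ between $\ell^3/6$ and $\ell^3/48$.
\end{remark}

\begin{remark}
The first inequality of Theorem \ref{thm:lower} gives no information in low stems. For $n\le12$ we have $n^2-1<12n$, that is $\binom{n+1}{3}<2n^2$, so its right side is negative. The case $n=13$ concerns $R(2^{27})$.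
\end{remark}

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{A periodicity theorem in homological algebra}, 1966.

\bibitem{CLM}
Cohen, Lada and May, \emph{The homology of iterated loop spaces}.

\bibitem{IWX}
Daniel C. Isaksen, Guozhen Wang, and Zhouli Xu, \emph{Stable homotopy groups of spheres}, arXiv:2001.04247 (2020).

\bibitem{Mah77}
Mahowald, \emph{Topology} \textbf{16} (1977).

\bibitem{Mah79}
Mahowald, \emph{Duke Math. J.} \textbf{46} (1979).

\bibitem{May}
May, thesis.

\bibitem{Ravenel}
Ravenel, \emph{Complex Cobordism and Stable Homotopy Groups of Spheres}.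

\end{thebibliography}
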